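\title{Attracting cycles whose immediate basins contain no critical point}

\begin{abstract}
Let $R$ be a rational map of degree $d\ge 2$ over an algebraically closed field that is complete with respect to a nontrivial ultrametric norm. We prove that if the immediate basin of an attracting cycle of $R$ contains no critical point, then its boundary in the Berkovich projective line contains a periodic point of type~II with inseparable reduction, and $R$ has infinitely many attracting cycles. This proves a conjecture of Rivera-Letelier, which was stated for immediate basins of Cantor type. It follows that a map with finitely many attracting cycles has at most $2d-2$ of them.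
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $K$ be an algebraically closed field, complete with respect to a nontrivial ultrametric norm $|\cdot|$. Let $K^\circ=\{a\in K:|a|\le1\}$ be its valuation ring, $k$ its residue field, which is algebraically closed, and $p\ge0$ the characteristic of $k$. Reduction $K^\circ\to k$ is written $a\mapsto\bar a$, also for polynomials. A rational map $R\in K(T)$ acts on $\mathbb{P}^1(K)$ and on the Berkovich projective line $\mathsf{P}^1\supset\mathbb{P}^1(K)$, which is recalled in Section~\ref{sec:berk}; we write $R^n$ for its $n$-th iterate.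

A point $w\in\mathbb{P}^1(K)$ is \emph{critical} for $R$ if the derivative of $R$ at $w$ vanishes, computed in M\"obius coordinates in which $w$ and $R(w)$ are finite. By the chain rule, $w$ is critical for $R^n$ if and only if one of $w,R(w),\dots,R^{n-1}(w)$ is critical for $R$. The map $R$ is \emph{separable} if $R'$ is not identically zero; otherwise every point is critical. A \emph{cycle} is the orbit $\mathcal{O}\subset\mathbb{P}^1(K)$ of a periodic point. If $q=\#\mathcal{O}$, the \emph{multiplier} $\lambda$ of $\mathcal{O}$ is the derivative of $R^q$ at a point of $\mathcal{O}$, computed in a coordinate in which that point is finite, and $\mathcal{O}$ is \emph{attracting} if $|\lambda|<1$. The \emph{immediate basin} of a point $z$ of an attracting cycle $\mathcal{O}$ is the connected component containing $z$ of the set of points of $\mathsf{P}^1$ whose orbits under $R^q$ converge to $z$, and the immediate basin of $\mathcal{O}$ is the union of the immediate basins of its points. The space $\mathbb{P}^1(K)$ is totally disconnected, which is why components are taken in the connected space $\mathsf{P}^1$.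

Must the immediate basin of an attracting cycle contain a critical point? Near an attracting fixed point with $\lambda\ne0$ the map has a local inverse, which expands, and the basin grows as this inverse is applied repeatedly. For $R(T)=\lambda T$ nothing stops the process: there is no critical point, and the basin of $0$ is $\mathsf{P}^1\setminus\{\infty\}$. In degree at least two the map is not invertible, and one would guess that what stops the inverse branch is a critical point inside the basin. The map $T^2$ with $p\ne2$ agrees with this guess: its only attracting cycles are the critical points $0$ and $\infty$ (Corollary~\ref{cor:count}). The guess is nevertheless false.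

\begin{example}\label{ex:frobenius}
Let $K$ have characteristic $0$ and residue characteristic $p>0$, and let $R(T)=T^p$. The critical points are $0$ and $\infty$. The fixed point $1$ has multiplier $p$, and $|p|<1$. The binomial expansion of $(1+t)^p-1$ shows that a point at distance $s<1$ from $1$ is mapped to distance at most $\max(|p|,s)\,s$ from $1$, so the open disk $\{|T-1|<1\}$ is attracted to $1$. The boundary of this disk in $\mathsf{P}^1$ is a single point, the Gauss point, which is fixed by $R$. So the disk is the immediate basin of $1$, and it contains no critical point. Two further features stand out. The reduction $T^p\in k(T)$ of $R$ is nonconstant but has zero derivative. And $R$ has infinitely many attracting cycles: if $w^m=1$ with $p\nmid m$, and $p^n\equiv1\pmod m$, then $R^n(w)=w$ and $(R^n)'(w)=p^nw^{p^n-1}=p^n$.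
\end{example}

This paper shows that both features are forced. It is known, by a result of Rivera-Letelier, that the immediate basin of a point of an attracting cycle either is an open disk, as in Example~\ref{ex:frobenius}, or has boundary homeomorphic to a Cantor set. In the second case it is said to be of \emph{Cantor type}, and the immediate basin of a cycle is of Cantor type if those of its points are. It is also known that a rational map of degree $d\ge2$ has at most $d-1$ attracting cycles whose immediate basins are of Cantor type, and that the number of attracting cycles is at most $3d-3$ when it is finite. The following conjecture was posed in~\cite{RL}.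

\medskip
\noindent\textbf{Conjecture.} \emph{Let $R$ be a rational map of degree at least two with coefficients in $K$. Suppose that $R$ has an attracting cycle whose immediate basin is of Cantor type and contains no critical point of $R$. Then $R$ has infinitely many attracting cycles.}
\medskip

We prove the conjecture without the Cantor-type hypothesis; the proof uses none of the known facts just quoted. To state the result, let $\zeta\in\mathsf{P}^1$ be a point of type~II fixed by a nonconstant rational map $f$. Move $\zeta$ to the Gauss point by a M\"obius change of coordinate and write $f=P/Q$ with coprime polynomials whose coefficients have joint maximal absolute value $1$. Then $\bar f=\bar P/\bar Q$ is a nonconstant element of $k(T)$ (Lemma~\ref{lem:reduction}), and we say that $\zeta$ has \emph{inseparable reduction} for $f$ if $\bar f'=0$.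

\begin{theorem}\label{thm:main}
Let $R\in K(T)$ have degree at least two. Suppose that $R$ has an attracting cycle whose immediate basin, of any type, contains no critical point of $R$. Then the boundary of this immediate basin contains a point of type~II that is fixed by some iterate of $R$ and has inseparable reduction for that iterate. Moreover, $R$ has infinitely many attracting cycles. In particular, the conjecture holds.
\end{theorem}

\begin{theorem}\label{thm:equiv}
For a separable rational map $R\in K(T)$ of degree at least two, the following are equivalent:
\begin{enumerate}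
\item[(1)] $R$ has infinitely many attracting cycles;
\item[(2)] some attracting cycle of $R$ has an immediate basin containing no critical point;
\item[(3)] some iterate of $R$ fixes a point of type~II with inseparable reduction.
\end{enumerate}
\end{theorem}

\begin{corollary}\label{cor:count}
If $R\in K(T)$, of degree $d\ge2$, has finitely many attracting cycles, then the immediate basin of every attracting cycle contains a critical point, and there are at most $2d-2$ attracting cycles. For $d=2$ this bound is sharp: if $p\ne2$, the attracting cycles of $T^2$ are exactly $\{0\}$ and $\{\infty\}$.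
\end{corollary}

The map $\lambda T$ shows that Theorem~\ref{thm:main} fails in degree one: it has a single attracting cycle, and the boundary of the basin is the point $\infty$, of type~I. Separability is needed in Theorem~\ref{thm:equiv}: for an inseparable map (2) fails because every point is critical, while (1) holds by the proof of Corollary~\ref{cor:count}. When $p=0$ no nonconstant element of $k(T)$ has zero derivative, so Theorem~\ref{thm:main} says that the naive guess is then correct: every immediate basin of an attracting cycle contains a critical point.

Section~\ref{sec:insep} shows that inseparable reduction produces infinitely many attracting cycles. Section~\ref{sec:disk} proves Theorem~\ref{thm:main} in the simplest case and outlines the general proof, which occupies Sections~\ref{sec:exhaust}--\ref{sec:type}. Section~\ref{sec:count} deduces Theorem~\ref{thm:equiv} and Corollary~\ref{cor:count}.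

\section{The Berkovich projective line}\label{sec:berk}

\subsection{Standard facts}

We recall what we need; see \cite{BR} and \cite{Ben}. A point $a$ of the Berkovich affine line is a multiplicative seminorm $g\mapsto|g|_a$ on $K[T]$ extending the norm of $K$. The topology is the weakest one making every function $a\mapsto|g|_a$ continuous, and $\mathsf{P}^1$ is the one-point compactification, with added point $\infty$. There are four types of points. The points of \emph{type~I} are $\infty$ and the points $a\in K$, with $|g|_a=|g(a)|$. For $a\in K$ and $r>0$, the point $\zeta(a,r)$ is given by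
\[
\Bigl|\sum_i g_i(T-a)^i\Bigr|_{\zeta(a,r)}=\max_i|g_i|r^i ;
\]
it is of \emph{type~II} if $r\in|K^*|$ and of \emph{type~III} otherwise. The remaining points are of \emph{type~IV}. The \emph{Gauss point} is $x=\zeta(0,1)$, and $\|g\|=|g|_x$ is the Gauss norm of a polynomial, the largest absolute value of its coefficients. We put $\mathsf{H}=\mathsf{P}^1\setminus\mathbb{P}^1(K)$. For $g=P/Q\in K(T)$ with $P,Q$ coprime we set $|g|_a=|P|_a/|Q|_a\in[0,\infty]$ and $|g|_\infty=|g(\infty)|$; if $g\ne0$ and $a\in\mathsf{H}$, then $0<|g|_a<\infty$. Sets such as $\{|T-a|\le r\}$ are always subsets of $\mathsf{P}^1$. For $y=\zeta(a,r)$ we call $B(y)=\{|T-a|\le r\}$ the \emph{closed disk with boundary point $y$}.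

\begin{itemize}
\item[(T1)] $\mathsf{P}^1$ is compact, Hausdorff and locally connected, and any two points $a\ne b$ are joined by a unique arc $[a,b]$. The open arc $(a,b)$ contains no point of type~I or~IV. A connected set contains the arc between any two of its points.
\item[(T2)] The components of $\mathsf{P}^1\setminus\{a\}$ are open; they are called the \emph{directions} at $a$. The arc $[a,b]$ \emph{leaves $a$ in the direction} that contains $(a,b]$. Two arcs that leave $a$ in the same direction share an initial segment; if they leave $a$ in different directions, their union is an arc. In particular there is only one direction at a point of type~I or~IV.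
\item[(T3)] For $a\in K$, the map $r\mapsto\zeta(a,r)$ is a homeomorphism from the positive reals onto the open arc from $a$ to $\infty$, and the disks $\{|T-a|\le r\}$ form a basis of neighborhoods of $a$. The disk $B(y)$ is the complement of the direction at $y$ containing $\infty$; thus $\{|T|>1\}$ is a direction at $x$. A point $\zeta$ of type~IV is the only point of the intersection of some decreasing sequence of closed disks.
\item[(A)] A nonconstant $f\in K(T)$ acts on $\mathsf{P}^1$ by a continuous open map with finite fibers that preserves types and satisfies $|g|_{f(a)}=|g\circ f|_a$. For each direction $v$ at $f(a)$ there is a direction $w$ at $a$ such that short segments from $a$ in the direction $w$ map homeomorphically onto segments from $f(a)$ in the direction $v$. The M\"obius maps that fix $x$ are those given by matrices in $\mathrm{GL}_2(K^\circ)$.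
\item[(S)] Let $g\in K(T)$, $g\ne0$. The function $a\mapsto|g|_a\in[0,\infty]$ is continuous. Measure length along arcs in $\mathsf{H}$ so that the arc from $\zeta(a,r)$ to $\zeta(a,s)$ has length $|\log(s/r)|$. Then $\log|g|$ is piecewise affine, with finitely many pieces, on arcs with endpoints of type~II or~III. At a point of type~II or~III its slopes in the various directions vanish with finitely many exceptions, and their sum is $0$. On an arc ending at a point of type~IV, $\log|g|$ is constant near that point. (For $g=T-c$ the slope is $+1$ toward $\infty$ and $-1$ toward $c$ if these directions differ, and all other slopes are $0$; the general case follows by factoring $g$.)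
\item[(N)] If $g\in K(T)$ has no pole in $\{|T-a|\le r\}$, then $g=\sum_{i\ge0}g_i(T-a)^i$ there, with $|g_i|r^i\to0$, and $|g|\le|g|_{\zeta(a,r)}=\max_i|g_i|r^i$ on the disk. If moreover $g$ has no zero in the disk, then $|g_i|r^i<|g_0|$ for all $i\ge1$. If $g$ has no pole in $\{r_1\le|T-a|\le r_2\}$, then it has a Laurent expansion $\sum_{i\in\mathbb{Z}}g_i(T-a)^i$ there, and $|g|_{\zeta(a,r)}=\max_i|g_i|r^i$ for $r_1\le r\le r_2$. These series may be differentiated term by term.
\end{itemize}

\subsection{Five tools}

\begin{lemma}\label{lem:closure}
If $V\subset\mathsf{P}^1$ is connected and $a\ne b$ lie in $\overline V$, then $(a,b)\subset V$.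
\end{lemma}

\begin{proof}
Suppose $w\in(a,b)\setminus V$. Then $V$ lies in one direction at $w$. The points $a$ and $b$ lie in different directions at $w$, since a direction containing both would contain $[a,b]\ni w$. So one of $a,b$ lies in a direction disjoint from $V$, which is open; this contradicts $a,b\in\overline V$.
\end{proof}

\begin{lemma}\label{lem:limit}
Every continuous injective map $\gamma:[0,1)\to\mathsf{P}^1$ extends to a continuous injective map on $[0,1]$.
\end{lemma}

\begin{proof}
The tails $I_t=\gamma([t,1))$ are connected, decreasing, and have empty intersection. By compactness $E=\bigcap_t\overline{I_t}$ is nonempty. If $e\ne e'$ were in $E$, Lemma~\ref{lem:closure} would give $(e,e')\subset\bigcap_tI_t=\emptyset$. So $E=\{e\}$, and by compactness every open neighborhood of $e$ contains some $\overline{I_t}$; that is, $\gamma(t)\to e$. If $e=\gamma(s)$, take $t>s$: Lemma~\ref{lem:closure} gives $\gamma((s,t))=(e,\gamma(t))\subset I_t$, against injectivity.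
\end{proof}

\begin{lemma}[Maximum principle]\label{lem:max}
Let $V\subset\mathsf{P}^1$ be open and connected, with $\partial V$ a finite nonempty set of points of type~II, and let $g\ne0$ be a rational function without poles in $V$. Then $|g|\le\max_{\partial V}|g|$ on $V$.
\end{lemma}

\begin{proof}
The maximum $\mu$ of $|g|$ on $\overline V=V\cup\partial V$ satisfies $0<\mu<\infty$. Suppose $|g|<\mu$ on $\partial V$. Take $a\in V$ with $|g|_a=\mu$ and $y\in\partial V$, and let $a'$ be the last point of $[a,y]$ such that $|g|=\mu$ on $[a,a']$. Then $a'\ne y$, and $[a,y)\subset V$ by Lemma~\ref{lem:closure}, so $a'\in V$. We show that no type is possible for $a'$.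

If $a'$ is of type~I, then $a'=a$ by (T1). In a coordinate in which $a$ is finite, the points of $(a,y]$ near $a$ are the points $\zeta(a,r)$ with $r$ small, and $|g|_{\zeta(a,r)}\ge|g|_a=\mu$ by (N). So $|g|=\mu$ on an initial segment of $[a,y]$, against the choice of $a'$. If $a'$ is of type~IV, then again $a'=a$, and $|g|$ is constant on an initial segment by (S), with the same contradiction. If $a'$ is of type~II or~III, then $|g|\le\mu$ on $[a',y]$ and $|g|$ is not constant on any initial segment, so the slope of $\log|g|$ at $a'$ toward $y$ is negative. By (S) another slope at $a'$ is positive, and since $V$ is open, $|g|>\mu$ somewhere in $V$.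
\end{proof}

\begin{lemma}[Path lifting]\label{lem:lift}
Let $f\in K(T)$ be nonconstant, let $[a,b]\subset\mathsf{H}$ be an arc, and let $f(a')=a$. Then there is an arc $[a',b']$ that $f$ maps homeomorphically onto $[a,b]$, with $f(b')=b$.
\end{lemma}

\begin{proof}
Consider continuous maps $\sigma$ defined on an initial part $[a,c)$ or $[a,c]$ of $[a,b]$, with $\sigma(a)=a'$ and $f\circ\sigma=\mathrm{id}$. They are injective, and by Zorn's lemma there is a maximal one. If it were defined on $[a,c)$, it would extend to $c$ by Lemma~\ref{lem:limit}, with $f(\sigma(c))=c$ by continuity. If it were defined on $[a,c]$ with $c\ne b$, then (A), applied at $\sigma(c)$ to the direction of $b$ at $c$, would give a segment from $\sigma(c)$ mapped homeomorphically onto a segment sharing an initial part with $[c,b]$, and $\sigma$ would extend. So $\sigma$ is defined on $[a,b]$.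
\end{proof}

\begin{lemma}\label{lem:attract}
Let $f\in K(T)$ be nonconstant, let $z\in\mathbb{P}^1(K)$ be a fixed point with multiplier $\lambda$, and let $|\lambda|<\kappa<1$. There is a M\"obius coordinate $u$ with $u(z)=0$ such that $|u|_{f(a)}\le\kappa|u|_a$ whenever $|u|_a\le1$. In particular, the orbit of every point of the neighborhood $\{|u|\le1\}$ of $z$ in $\mathsf{P}^1$ converges to $z$.
\end{lemma}

\begin{proof}
Take a coordinate $v$ with $v(z)=0$ and $s>0$ such that $v\circ f$ has no pole in $\{|v|\le s\}$. There $v\circ f=\lambda v+\sum_{i\ge2}c_iv^i$, with $|c_i|s^i\le C$ for some $C$. Put $u=v/t$ with $0<|t|\le s$. Then $u\circ f=\lambda u+\sum_{i\ge2}c_it^{i-1}u^i$ on $\{|u|\le1\}$, and $|c_it^{i-1}|\le(C/s)(|t|/s)^{i-1}\le C|t|/s^2\le\kappa$ if $|t|$ is small. By (N), $|(u\circ f)/u|\le\kappa$ on $\{|u|\le1\}$. The last assertion follows from (T3).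
\end{proof}

\section{Inseparable reduction produces attracting cycles}\label{sec:insep}

We first check that the reduction is well defined and translate inseparability into an inequality for $|f'|$, which is the form in which it will be found.

\begin{lemma}\label{lem:reduction}
Let $f\in K(T)$ be nonconstant.
\begin{enumerate}
\item[(a)] Suppose $f(x)=x$, and write $f=P/Q$ with $P,Q$ coprime and $\max(\|P\|,\|Q\|)=1$. Then $\|P\|=\|Q\|=1$, the reduction $\bar f=\bar P/\bar Q$ is nonconstant, and $\bar f'=0$ if and only if $\|P'Q-PQ'\|<1$, if and only if $|f'|_x<1$.
\item[(b)] A point $\zeta$ of type~II fixed by $f$ has inseparable reduction for $f$ if and only if $|f'|_\zeta<1$.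
\end{enumerate}
\end{lemma}

\begin{proof}
(a) We have $\|P\|/\|Q\|=|f|_x=|T|_{f(x)}=|T|_x=1$, so both norms equal $1$. If $\bar P=\bar a\bar Q$ with $a\in K^\circ$, then $|T-a|_{f(x)}=|f-a|_x=\|P-aQ\|<1$, whereas $|T-a|_x=1$. So $\bar f$ is nonconstant. With $W=P'Q-PQ'$ we have $\bar f'=\bar W/\bar Q^2$ and $|f'|_x=\|W\|/\|Q\|^2=\|W\|$.

(b) The condition $\bar f'=0$ does not depend on the coordinate that moves $\zeta$ to $x$: by (A) two such coordinates differ by some $\sigma\in\mathrm{GL}_2(K^\circ)$, substitution shows that $\sigma f\sigma^{-1}$ has reduction $\bar\sigma\bar f\bar\sigma^{-1}$, and the chain rule applies. So write $\zeta=\zeta(a,|c|)$ and use the affine coordinate $S=(T-a)/c$. In it $f$ becomes $\tilde f(S)=(f(a+cS)-a)/c$, and $\tilde f'(S)=f'(a+cS)$, so $|\tilde f'|_x=|f'|_\zeta$. Now apply (a).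
\end{proof}

Attracting cycles of $f$ will be obtained by lifting cycles of $\bar f$, so we count the latter. A vanishing derivative makes every fixed point simple, so that fixed points are counted without multiplicity.

\begin{lemma}\label{lem:periodic}
Let $L$ be an algebraically closed field and let $\varphi\in L(T)$ be nonconstant with $\varphi'=0$. Then $L$ has positive characteristic, $\Delta=\deg\varphi\ge2$, and for each $j\ge1$ the iterate $\varphi^j$ has at least $\Delta^j$ distinct fixed points in $L$. In particular, $\varphi$ has infinitely many periodic points in $L$.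
\end{lemma}

\begin{proof}
By the chain rule $(\varphi^j)'=0$. Write $\varphi^j=g/h$ with $g,h$ coprime, so that $\max(\deg g,\deg h)=\Delta^j$ and $g'h=gh'$. Then $g$ divides $g'$, so $g'=0$, and hence $h'=0$. As $g/h$ is nonconstant, $L$ has characteristic $\ell>0$ and $g,h\in L[T^\ell]$. For $j=1$ this gives $\Delta\ge\ell\ge2$. At a zero of $g-Th$ in $L$ we have $h\ne0$, by coprimality; so the zero is a fixed point of $\varphi^j$, and it is simple because $(g-Th)'=-h$. If $\deg g\le\deg h$, then $g-Th$ has degree $\Delta^j+1$. If $\deg g>\deg h$, then $\deg g\ge\deg h+\ell\ge\deg h+2$, and $g-Th$ has degree $\Delta^j$.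
\end{proof}

\begin{proposition}\label{prop:infinite}
If an iterate $f$ of $R$ fixes a point of type~II with inseparable reduction, then $R$ has infinitely many attracting cycles.
\end{proposition}

\begin{proof}
Move the point to $x$, write $f=P/Q$ as in Lemma~\ref{lem:reduction}, and put $W=P'Q-PQ'$ and $\varphi=\bar f$. Then $\|W\|<1$, and $\varphi$ has infinitely many periodic points in $k$ by Lemma~\ref{lem:periodic}. The reduction describes $f$ only on residue classes where $\bar Q\ne0$, so we discard the cycles of $\varphi$ that meet the finite set $\{\infty\}\cup\{\bar Q=0\}$. These are finitely many, so infinitely many periodic points $\alpha\in k$ remain.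

Fix such an $\alpha$, of period $s$. If $a\in K^\circ$ and $\bar a$ lies in the cycle of $\alpha$, then $|Q(a)|=1$, so $|f(a)|\le1$, $\overline{f(a)}=\varphi(\bar a)$ and $|f'(a)|=|W(a)|\le\|W\|<1$. Hence $\Phi=f^s$ maps $D_\alpha=\{a\in K^\circ:\bar a=\alpha\}$ into itself, and $|\Phi'|<1$ on $D_\alpha$. Fix $a_0\in D_\alpha$ and expand $\Phi(a_0+t)=\sum_{i\ge0}c_it^i$ for $|t|<1$. Since $|\Phi|\le1$ on $D_\alpha$, hence at the points $\zeta(a_0,r)$ with $r<1$, which are limits of points of $D_\alpha$ when $r\in|K^*|$, (N) gives $|c_i|r^i\le1$ for such $r$, so $|c_i|\le1$. Also $|c_1|=|\Phi'(a_0)|<1$ and $\varrho=|c_0-a_0|<1$. For $|t|,|t'|\le\varrho$ we get $|\Phi(a_0+t)-a_0|\le\varrho$ and, from $|t^i-t'^i|\le\varrho^{i-1}|t-t'|$,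
\[
|\Phi(a_0+t)-\Phi(a_0+t')|\le\max(|c_1|,\varrho)\,|t-t'| .
\]
Since $K$ is complete, this contraction has a fixed point $w\in D_\alpha$, and $|\Phi'(w)|<1$. The point $w$ is periodic for $R$, and $\Phi'(w)$ is a positive power of the multiplier of its cycle, so the cycle is attracting. Different $\alpha$ give different points $w$, and cycles are finite, so $R$ has infinitely many attracting cycles.
\end{proof}

\section{The case of a disk, and the plan of the proof}\label{sec:disk}

By Lemma~\ref{lem:reduction} and Proposition~\ref{prop:infinite}, Theorem~\ref{thm:main} amounts to finding, on the boundary of the immediate basin, a point $\zeta$ of type~II and an iterate $f$ with $f(\zeta)=\zeta$ and $|f'|_\zeta<1$. The mechanism is visible when $0$ is an attracting fixed point of $R$, with multiplier $\lambda$, whose immediate basin is the open disk $U=\{|T|<1\}$, with $\partial U=\{x\}$, and contains no critical point.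

\emph{The boundary point is fixed.} The set $R(U)$ is connected, contains $0$ and is attracted to $0$, so $R(U)\subset U$ and $R(x)\in U\cup\{x\}$. If $R(x)\in U$, then $U\cup\{x\}$ would be a connected set attracted to $0$ and larger than $U$. So $R(x)=x$.

\emph{The derivative is small there.} As $R(U)\subset U$, the map $R$ has no pole in $U$, and $R'=\lambda+2c_2T+3c_3T^2+\cdots$ on $U$. As $U$ contains no critical point, $R'$ has no zero in $\{|T|\le r\}$ for $r<1$. By (N), $|ic_i|r^{i-1}<|\lambda|$ for $i\ge2$, so $|R'|_{\zeta(0,r)}=|\lambda|$. Letting $r\to1$ gives $|R'|_x=|\lambda|<1$.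

In short, the absence of critical points makes $R'$ a function without zeros or poles on $U$, and such a function carries the bound $|\lambda|<1$ from the fixed point to the boundary. In general four difficulties arise.
\begin{enumerate}
\item The boundary of $U$ may be infinite, and the maximum principle does not apply to $U$. We exhaust $U$ by domains $V_n$ with finite boundary, which $R^n$ maps into a fixed disk $D$ (Section~\ref{sec:exhaust}).
\item To have a derivative without poles one must put the point at infinity of the coordinate at a point $b$ outside the basin. This distorts the derivative at boundary points of $V_n$ close to $b$, by a factor that may be exponential in $n$. Averaging over many points $b$ dilutes the loss and gives $y\in\partial V_n$ with $|(R^n)'|_y$ exponentially small (Section~\ref{sec:small}).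
\item The point $y$ is not periodic and does not lie on $\partial U$. Pulling back an arc repeatedly by $R^n$ produces a fixed point $\zeta\in\partial U$ of $R^n$ whose orbit shadows that of $y$, and a compactness argument transfers the derivative bound from $y$ to $\zeta$ (Section~\ref{sec:periodic}).
\item The point $\zeta$ is a limit, so its type is not known in advance. The bound $|(R^n)'|_\zeta<1$ excludes types I, III and IV (Section~\ref{sec:type}).
\end{enumerate}

\section{Exhausting the immediate basin}\label{sec:exhaust}

\subsection{Normalization}\label{sub:normal}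

Let $R_0$ be a map as in Theorem~\ref{thm:main}, let $q$ be the length of the given cycle, $z_0$ one of its points, and $U$ the immediate basin of $z_0$. For each $i$ the set $R_0^i(U)$ is connected, contains $R_0^i(z_0)$, and its points converge to $R_0^i(z_0)$ under $R_0^q$; so it lies in the immediate basin of the cycle and contains no critical point of $R_0$. Hence $R=R_0^q$ has no critical point in $U$. From now until the end of Section~\ref{sec:type} we work with $R$, of degree $d\ge2$, which fixes $z_0$ with multiplier $\lambda$. Since $z_0$ is not critical, $0<|\lambda|<1$ and $R$ is separable.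

Take the coordinate $u$ of Lemma~\ref{lem:attract} at $z_0$ and put $T=1/u$. Then $z_0=\infty$, and $R^n=\lambda^{-n}T+O(1)$ at $\infty$, since $u\circ R^n=\lambda^nu+O(u^2)$. Let
\[
D=\{|T|>1\},
\]
the direction at the Gauss point $x$ containing $\infty$. Then $\partial D=\{x\}$, $R(\overline D)\subset D$, and every point of $D$ converges to $\infty$. So the set of points that converge to $\infty$ is
\[
\Omega=\bigcup_{n\ge0}R^{-n}(D),
\]
an increasing union of open sets, with $R^{-1}(\Omega)=\Omega$, and $U$ is the component of $\Omega$ containing $\infty$. By local connectedness the components of $\Omega$ are open, so $U$ is open and $\partial U\cap\Omega=\emptyset$. The connected set $R(U)\subset\Omega$ contains $\infty$, so $R(U)\subset U$, and therefore $R(\partial U)\subset\overline U\setminus\Omega=\partial U$.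

All the orbits that we shall follow stay in the closed set
\[
Y=\mathsf{P}^1\setminus R^{-1}(D).
\]
On $Y$ we have $|R|\le1$ and, since $D\subset R^{-1}(D)$, also $|T|\le1$. Moreover $\partial U\subset\mathsf{P}^1\setminus\Omega\subset Y$. On $Y$ the map $R$ stays away from its poles, so it expands by at most a bounded factor.

\begin{lemma}\label{lem:lip}
There is a constant $M\ge1$ such that $|R'|\le M$ on $Y$ and
\begin{equation}\label{eq:lip}
|T-R(b)|_{R(a)}\le M\,|T-b|_a\qquad(a\in Y,\ b\in K\cap Y).
\end{equation}
\end{lemma}

\begin{proof}
Write $R=P/Q$ with coprime polynomials, and $g_1P+g_2Q=1$. For $a\in Y$ we have $|P|_a\le|Q|_a$, and $|g|_a\le\|g\|$ for every polynomial $g$. Hence $1\le\max(\|g_1\|,\|g_2\|)|Q|_a$, that is, $|Q|_a\ge\rho:=1/\max(\|g_1\|,\|g_2\|)$. Put $M=\max(1,\|P\|\|Q\|\rho^{-2})$. Then $|R'|_a=|P'Q-PQ'|_a/|Q|_a^2\le M$. For $b\in K\cap Y$ write $P(T)Q(b)-P(b)Q(T)=(T-b)S_b(T)$. The left side has Gauss norm at most $\|P\|\|Q\|$, and $\|T-b\|=1$, so $\|S_b\|\le\|P\|\|Q\|$. Since $R-R(b)=(T-b)S_b/(Q(b)Q)$, we get $|T-R(b)|_{R(a)}=|R-R(b)|_a\le M|T-b|_a$.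
\end{proof}

The averaging in Section~\ref{sec:small} needs many points of $K$ outside the basin. This is where $d\ge2$ is used.

\begin{lemma}\label{lem:outside}
The set $K\setminus\Omega=\mathbb{P}^1(K)\setminus\Omega$ is infinite.
\end{lemma}

\begin{proof}
Since $R=\lambda^{-1}T+O(1)$ at $\infty$ with $\lambda\ne1$, we have $\deg P=\deg Q+1=d$ and $\deg(P-TQ)=d$. A zero $b_0$ of $P-TQ$ is a fixed point of $R$ in $K$, so $b_0\notin\Omega$. Its backward orbit $S=\bigcup_{n\ge0}R^{-n}(b_0)\subset\mathbb{P}^1(K)$ is disjoint from $\Omega$. Suppose $S$ is finite. The map $R:R^{-1}(S)\to S$ is onto and $R^{-1}(S)\subset S$, so it is bijective, and $R^{-1}(b_0)=\{b_0\}$. Thus $P-b_0Q=c(T-b_0)^d$ with $d\ge2$, and $R'(b_0)=0$. By Lemma~\ref{lem:attract}, a whole disk around $b_0$ converges to $b_0$ and avoids $\Omega$.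
\end{proof}

\subsection{The domains $V_n$}

For $n\ge0$ let $V_n$ be the component of $R^{-n}(D)$ containing $\infty$. It is open, and $V_0=D$.

\begin{lemma}\label{lem:Vn}
\begin{enumerate}
\item[(a)] $\overline{V_n}\subset V_{n+1}$ for all $n$, and $U=\bigcup_nV_n$. In particular $x\in V_1$.
\item[(b)] $R(\partial V_{n+1})\subset\partial V_n$. The set $\partial V_n$ is contained in $R^{-n}(x)$; it is a finite nonempty set of points of type~II, contained in $U$ and disjoint from $D$.
\item[(c)] If $y\in\partial V_n$ and $0\le i<n$, then $R^i(y)\in\partial V_{n-i}\cap U\cap Y$.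
\item[(d)] The components of $\mathsf{P}^1\setminus V_n$ are the closed disks $B(y)$, $y\in\partial V_n$, and $y$ is the only point of $\partial V_n$ in $B(y)$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) The set $\overline{V_n}$ is connected and contains $\infty$, and $R^{n+1}(\overline{V_n})\subset R(\overline D)\subset D$; so $\overline{V_n}\subset V_{n+1}$. Each $V_n$ is a connected subset of $\Omega$ containing $\infty$, so $V_n\subset U$. If $a\in U$, the compact arc $[\infty,a]\subset U$ is covered by the increasing open sets $R^{-n}(D)$, so it lies in one of them and hence in $V_n$.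

(b) The set $R(V_{n+1})$ is connected, contains $\infty$ and lies in $R^{-n}(D)$, so it lies in $V_n$, and $R(\partial V_{n+1})\subset\overline{V_n}$. If $y\in\partial V_{n+1}$ had $R(y)\in V_n$, then $y\in R^{-(n+1)}(D)$; the component of $y$ in this set would be open and meet $V_{n+1}$, so $y\in V_{n+1}$, which is impossible for a boundary point of an open set. By induction $\partial V_n\subset R^{-n}(x)$, a finite set of points of type~II by (A). It is nonempty because $\mathsf{P}^1$ is connected and $V_n\subset\Omega\ne\mathsf{P}^1$. It lies in $V_{n+1}\subset U$ and is disjoint from $V_n\supset D$.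

(c) By (b), $R^i(y)\in\partial V_{n-i}\subset U$, and $R(R^i(y))\in\partial V_{n-i-1}$ is not in $D$.

(d) Let $B$ be a component of $\mathsf{P}^1\setminus V_n$, let $b\in B$, and let $y$ be the first point of $\overline{V_n}$ on the arc from $b$ to $\infty$. Since $V_n$ is open and $b\notin V_n$, we have $y\notin V_n$; so $y\in\partial V_n$ and $[b,y]\subset B$. If $y'\ne y$ were another point of $\partial V_n\cap B$, then $(y,y')\subset B$ by (T1) and $(y,y')\subset V_n$ by Lemma~\ref{lem:closure}, which is absurd. It remains to show $B=B(y)$. Let $v$ be the direction at $y$ containing $\infty$; it contains the connected set $V_n$, and $B(y)=\mathsf{P}^1\setminus v$ by (T3). The set $B(y)$ is a union of arcs from $y$, so it is connected; it is disjoint from $V_n$, so $B(y)\subset B$. If some $b'\in B$ were in $v$, then $[y,b']\subset B$ would share an initial segment with $[y,\infty]$, while $(y,\infty]\subset V_n$ by Lemma~\ref{lem:closure}. So $B=B(y)$. Conversely, each $y\in\partial V_n$ lies in some component.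
\end{proof}

For $\xi\in\partial U$ let $B_j(\xi)$ be the component of $\mathsf{P}^1\setminus V_j$ containing $\xi$. These disks decrease with $j$. They need not shrink to $\xi$, but their traces on $\overline U$ do.

\begin{lemma}\label{lem:shrink}
For $\xi\in\partial U$ we have $\overline U\cap\bigcap_jB_j(\xi)=\{\xi\}$. If $\xi\in K$, then $B_j(\xi)=\{|T-\xi|\le s_j\}$ with $s_j\to0$.
\end{lemma}

\begin{proof}
If $a\ne\xi$ were another point of the intersection, then $[a,\xi]$ would lie in every $B_j(\xi)$, hence be disjoint from $\bigcup_jV_j=U$; but $(a,\xi)\subset U$ by Lemma~\ref{lem:closure}. Let $\xi\in K$ and suppose that the nonincreasing radii $s_j$ have a limit $s>0$. The boundary points $\zeta(\xi,s_j)\in\partial V_j\subset U$ converge to $\zeta(\xi,s)$, so $\zeta(\xi,s)\ne\xi$ lies in $\overline U\cap\bigcap_jB_j(\xi)$, against the first part.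
\end{proof}

\section{A boundary point of $V_n$ with small derivative}\label{sec:small}

In the coordinate $T$ the function $(R^n)'$ has poles in $V_n$, at the preimages of $\infty$, so the maximum principle says nothing useful about it. Take instead $b\in K\setminus\Omega$, put $c=R^n(b)\in K\setminus\Omega$, and compute the derivative of $R^n$ in the coordinate $1/(T-b)$ on the source and $1/(T-c)$ on the target. These coordinates are finite on all of $\Omega$, and the derivative is
\begin{equation}\label{eq:hb}
h_b=-\Bigl(\frac1{R^n-c}\Bigr)'(T-b)^2=\frac{(R^n)'\,(T-b)^2}{(R^n-c)^2}.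
\end{equation}

\begin{lemma}\label{lem:hb}
The function $h_b$ has no zero or pole in $V_n$, and $h_b(\infty)=\lambda^n$. For $y\in\partial V_n$,
\[
|h_b|_y=|(R^n)'|_y\,|T-b|_y^2\qquad\text{and}\qquad|T-b|_y\ge M^{-n}.
\]
\end{lemma}

\begin{proof}
At $\infty$ we have $R^n=\lambda^{-n}T+O(1)$ and $(R^n)'=\lambda^{-n}+O(T^{-2})$, so $h_b(\infty)=\lambda^{-n}/\lambda^{-2n}=\lambda^n\ne0$. Let $w\in V_n\cap K$. Then $w\ne b$, and $R^n(w)\in D$, so $R^n(w)\ne c$ and $1/(T-c)$ is a coordinate that is finite at $R^n(w)$. The orbit of $w$ stays in $U$, which contains no critical point of $R$, so $w$ is not critical for $R^n$. Hence $(1/(R^n-c))'$ is finite and nonzero at $w$, and so is $h_b$.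

Let $y\in\partial V_n$. Then $R^n(y)=x$, and $|c|\le1$ because $c\notin D$; so $|R^n-c|_y=|T-c|_x=1$, which gives the formula for $|h_b|_y$. For $0\le j<n$ we have $R^j(y)\in Y$ by Lemma~\ref{lem:Vn}(c) and $R^j(b)\in K\setminus\Omega\subset Y$. Applying \eqref{eq:lip} $n$ times gives $1=|T-c|_x\le M^n|T-b|_y$.
\end{proof}

With a single point $b$, the maximum principle for $1/h_b$ yields $y\in\partial V_n$ with $|h_b|_y\le|\lambda|^n$, hence $|(R^n)'|_y\le(|\lambda|M^2)^n$, which is useless when $|\lambda|M^2\ge1$. But $y$ cannot be close to two given points at once. So we multiply the functions $h_b$ for $N$ different points: the gain $|\lambda|^n$ occurs $N$ times and the loss $M^{2n}$ only once.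

\begin{proposition}\label{prop:small}
There are constants $C>0$ and $\theta\in(0,1)$ such that for every $n\ge1$ there is $y\in\partial V_n$ with $|(R^n)'|_y\le C\theta^n$.
\end{proposition}

\begin{proof}
Choose $N\ge2$ with $\theta:=|\lambda|M^{2/N}<1$, and, by Lemma~\ref{lem:outside}, distinct points $b_1,\dots,b_N\in K\setminus\Omega$. They satisfy $|b_i|\le1$, so $\epsilon_0:=\min_{i\ne j}|b_i-b_j|\le1$. These choices do not depend on $n$. Fix $n$ and let $H=\prod_{i=1}^Nh_{b_i}$. By Lemma~\ref{lem:hb}, $1/H$ has no pole in $V_n$ and $|1/H|_\infty=|\lambda|^{-nN}$. By Lemmas~\ref{lem:max} and~\ref{lem:Vn}(b) there is $y\in\partial V_n$ with $|H|_y\le|\lambda|^{nN}$, that is,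
\[
|(R^n)'|_y^N\prod_{i=1}^N|T-b_i|_y^2\le|\lambda|^{nN}.
\]
For $i\ne j$ we have $\epsilon_0\le|b_i-b_j|\le\max(|T-b_i|_y,|T-b_j|_y)$, so at most one index has $|T-b_i|_y<\epsilon_0$, and for that index $|T-b_i|_y\ge M^{-n}$. As $\epsilon_0\le1\le M$, the product is at least $\epsilon_0^{2N}M^{-2n}$. Therefore $|(R^n)'|_y\le\epsilon_0^{-2}(|\lambda|M^{2/N})^n$, and $C=\epsilon_0^{-2}$ works.
\end{proof}

\section{A periodic point on the boundary of the basin}\label{sec:periodic}

\subsection{Pulling back an arc}

Let $y\in\partial V_n$ and $f=R^n$, so $f(y)=x$. Think of $y$ as the image of $x$ under an inverse branch of $f$. Applying the branch again and again moves $x$ to $y$, then deeper into the disk $B(y)$, and the limit should be fixed by $f$. There need not be an inverse branch on an open set, but path lifting provides one along an arc (Figure~\ref{fig:arcs}).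

\begin{figure}[ht]
\centering
\begin{tikzpicture}
\draw[dashed] (-2,0) -- (0,0);
\draw[thick] (0,0) -- (6.9,0);
\draw[thick,dotted] (6.9,0) -- (8,0);
\fill (-2,0) circle (1.5pt) node[below] {$\infty$};
\fill (0,0) circle (1.5pt) node[below] {$y_0=x$};
\fill (3,0) circle (1.5pt) node[below] {$y_1=y$};
\fill (5,0) circle (1.5pt) node[below] {$y_2$};
\fill (6.3,0) circle (1.5pt) node[below] {$y_3$};
\fill (8,0) circle (1.5pt) node[below] {$\zeta$};
\node[above] at (-1,0) {$D$};
\node[above] at (1.5,0) {$\gamma_0$};
\node[above] at (4,0) {$\gamma_1$};
\node[above] at (5.65,0) {$\gamma_2$};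
\draw[->] (3.8,0.55) to[bend right] node[above] {$f$} (1.7,0.55);
\draw[->] (5.5,0.55) to[bend right] node[above] {$f$} (4.2,0.55);
\draw[<->] (-2,-0.85) -- node[below] {in $V_n$} (2.95,-0.85);
\draw[<->] (3.05,-0.85) -- node[below] {in $B(y)$} (8,-0.85);
\end{tikzpicture}
\caption{The arc from $\infty$ to the fixed point $\zeta$ of $f=R^n$. The map $f$ sends each arc $\gamma_m=[y_m,y_{m+1}]$, $m\ge1$, homeomorphically onto $\gamma_{m-1}$. The arc leaves $V_n$ at the boundary point $y$ and stays in the closed disk $B(y)$ from then on.}\label{fig:arcs}
\end{figure}

\begin{proposition}\label{prop:zeta}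
Let $n\ge1$ and $y\in\partial V_n$. There is $\zeta\in\partial U$ with $R^n(\zeta)=\zeta$ and $R^i(\zeta)\in B(R^i(y))$ for $0\le i<n$.
\end{proposition}

\begin{proof}
Put $f=R^n$, $y_0=x$, $y_1=y$ and $\gamma_0=[x,y]$. Since $x\in V_1\subset V_n$, we have $y\ne x$, and $[x,y)\subset V_n$ by Lemma~\ref{lem:closure}. Since $y\notin D$ and $D$ is a direction at $x$, the arc $\gamma_0$ leaves $x$ in another direction, so $\gamma_0\cap D=\emptyset$. By Lemma~\ref{lem:lift} we construct inductively arcs $\gamma_m=[y_m,y_{m+1}]$, $m\ge1$, that $f$ maps homeomorphically onto $\gamma_{m-1}$, with $f(y_m)=y_{m-1}$ and $f(y_{m+1})=y_m$. All $y_m$ are of type~II, so all these arcs lie in $\mathsf{H}$.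

\emph{The arcs do not backtrack}: for $m\ge1$, $\gamma_{m-1}$ and $\gamma_m$ leave $y_m$ in different directions. For $m=1$, otherwise they would share a segment at $y$. Its points other than $y$ lie in $[x,y)\subset V_n$, so $f$ maps them into $D$; they also lie in $\gamma_1$, so $f$ maps them into $\gamma_0$, which is disjoint from $D$. For $m\ge2$, a common segment of $\gamma_{m-1}$ and $\gamma_m$ at $y_m$ would be mapped injectively onto a common segment of $\gamma_{m-2}$ and $\gamma_{m-1}$ at $y_{m-1}$, which is excluded by induction.

By (T2) and induction, each $\gamma_0\cup\dots\cup\gamma_m$ is the arc $[x,y_{m+1}]$, so $\bigcup_m\gamma_m$ is a continuous injective image of $[0,1)$. By Lemma~\ref{lem:limit} it has a limit point $\zeta=\lim y_m$, and $[x,\zeta]=\bigcup_{m\ge0}\gamma_m\cup\{\zeta\}$. By continuity $f(\zeta)=\lim y_{m-1}=\zeta$, and $f([y,\zeta])=[x,\zeta]$.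

We have $\gamma_0\subset\overline{V_n}\subset U$. If $\gamma_{m-1}\subset U$, then $\gamma_m\subset f^{-1}(\Omega)=\Omega$ is connected and contains $y_m\in U$, so $\gamma_m\subset U$. Hence $\zeta\in\overline U$. The arc $[x,\zeta]$ leaves $x$ in the direction of $y$, so it avoids $D$. In particular $\zeta\ne\infty$, and since $\zeta$ is periodic, it does not converge to $\infty$. So $\zeta\notin\Omega$ and $\zeta\in\partial U$.

Finally let $0\le i<n$. The connected set $R^i([y,\zeta])$ is mapped by $R^{n-i}$ onto $[x,\zeta]$, which avoids $D$; so it is disjoint from $V_{n-i}$. It contains $R^i(\zeta)$ and the point $R^i(y)\in\partial V_{n-i}$, so it lies in $B(R^i(y))$ by Lemma~\ref{lem:Vn}(d).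
\end{proof}

\subsection{Transferring the derivative bound}

By the chain rule, we must compare $|R'|$ at $R^i(\zeta)$ and at $R^i(y)$. If the disk $B(R^i(y))$ contained no pole of $R$, then (N) would give $|R'|_{R^i(\zeta)}\le|R'|_{R^i(y)}$; but such disks may contain poles. We use instead that both points lie in
\[
X=\overline U\cap Y,
\]
a compact set containing $\partial U$, and that the traces of the disks on $X$ shrink, so that $\log|R'|$ oscillates little on them. This fails near the zeros of $|R'|$, where $\log|R'|$ is unbounded. Since $R'\ne0$ and $X$ contains neither $\infty$ nor a pole of $R$, these zeros are critical points in $K$; by hypothesis they are not in $U$, so they lie in $\partial U\cap K$. Around such points the disks themselves shrink, and (N) does apply.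

\begin{lemma}\label{lem:compare}
For every $\varepsilon>0$ there is $J\ge1$ such that for all $j\ge J$, all $y'\in\partial V_j\cap X$ and all $\zeta'\in B(y')\cap\partial U$,
\[
\log|R'|_{\zeta'}\le\log|R'|_{y'}+\varepsilon .
\]
\end{lemma}

\begin{proof}
To each $\xi\in\partial U$ we attach an index $j(\xi)$. If $|R'|_\xi=0$, then $\xi\in K$ is not a pole of $R$, and by Lemma~\ref{lem:shrink} we can choose $j(\xi)$ so that $B_{j(\xi)}(\xi)$ contains no pole of $R$. If $|R'|_\xi>0$, the set where $\bigl|\log|R'|-\log|R'|_\xi\bigr|<\varepsilon/2$ is an open neighborhood of $\xi$, and the compact sets $B_j(\xi)\cap X$ decrease to $\{\xi\}$ by Lemma~\ref{lem:shrink}; choose $j(\xi)$ so that $B_{j(\xi)}(\xi)\cap X$ lies in this neighborhood. Write $B_\xi=B_{j(\xi)}(\xi)$.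

The set $\partial U$ is covered by the finitely many components of $\mathsf{P}^1\setminus V_{j(\xi)}$, which are closed and disjoint, so $B_\xi\cap\partial U$ is open in $\partial U$. By compactness $\partial U\subset B_{\xi_1}\cup\dots\cup B_{\xi_s}$. Let $J=\max(1,j(\xi_1),\dots,j(\xi_s))$, and let $j,y',\zeta'$ be as in the statement. Then $\zeta'\in B_\xi$ for some $\xi=\xi_l$. The disk $B(y')$ is connected, contains $\zeta'$ and avoids $V_j\supset V_{j(\xi)}$, so $B(y')\subset B_\xi$. If $|R'|_\xi>0$, both $\zeta'$ and $y'$ lie in $B_\xi\cap X$, and the values of $\log|R'|$ at them differ by less than $\varepsilon$. If $|R'|_\xi=0$, then $R'$ has no pole in $B(y')$, and $|R'|_{\zeta'}\le|R'|_{y'}$ by (N).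
\end{proof}

\begin{proposition}\label{prop:smallzeta}
There are $n\ge1$ and $\zeta\in\partial U$ with $R^n(\zeta)=\zeta$ and $|(R^n)'|_\zeta<1$.
\end{proposition}

\begin{proof}
Let $C,\theta$ be as in Proposition~\ref{prop:small}, and take $J$ from Lemma~\ref{lem:compare} for $\varepsilon=-\frac12\log\theta$. The set $\bigcup_{1\le j<J}\partial V_j$ is a finite set of points of type~II, at which $|R'|>0$; let $C_1\ge0$ be an upper bound for $\log M-\log|R'|$ on it. Given $n\ge1$, take $y\in\partial V_n$ from Proposition~\ref{prop:small} and $\zeta$ from Proposition~\ref{prop:zeta}. For $0\le i<n$ we have $R^i(y)\in\partial V_{n-i}\cap X$ and $R^i(\zeta)\in B(R^i(y))\cap\partial U$. If $n-i\ge J$, Lemma~\ref{lem:compare} gives $\log|R'|_{R^i(\zeta)}\le\log|R'|_{R^i(y)}+\varepsilon$. For the fewer than $J$ other indices, Lemma~\ref{lem:lip} gives $\log|R'|_{R^i(\zeta)}\le\log M\le\log|R'|_{R^i(y)}+C_1$. From $(R^n)'=\prod_{i<n}R'\circ R^i$ we obtain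
\begin{align*}
\log|(R^n)'|_\zeta=\sum_{i<n}\log|R'|_{R^i(\zeta)}
&\le\log|(R^n)'|_y+n\varepsilon+JC_1\\
&\le\log C+\tfrac n2\log\theta+JC_1 .
\end{align*}
The constants $C,\theta,J,C_1$ do not depend on $n$, so the right side is negative for large $n$.
\end{proof}

\section{The type of the periodic point}\label{sec:type}

\begin{lemma}\label{lem:type}
Let $f\in K(T)$ be nonconstant and let $\zeta\in\mathsf{H}$ satisfy $f(\zeta)=\zeta$ and $|f'|_\zeta<1$. Then $\zeta$ is of type~II.
\end{lemma}

\begin{proof}
\emph{Type~III is impossible.} Let $\zeta=\zeta(a,r)$ with $r\notin|K^*|$. No point of $K$ is at distance $r$ from $a$, so $f$ has no pole on a thin closed annulus around radius $r$, and there $f-a=\sum_{i\in\mathbb{Z}}e_i(T-a)^i$. Since $\zeta$ is fixed,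
\[
r=|T-a|_{f(\zeta)}=|f-a|_\zeta=\max_i|e_i|r^i=|e_m|r^m
\]
for some $m$. So $r^{m-1}\in|K^*|$. The group $|K^*|$ is divisible and does not contain $r$, so $m=1$ and $|e_1|=1$. Then $|f'|_\zeta=\max_i|ie_i|r^{i-1}\ge|e_1|=1$, a contradiction.

\emph{Type~IV is impossible.} The idea is that on a small disk around $\zeta$ the map $f$ has no fixed point, and then a small derivative forces $f$ to move the disk off itself. Let $\zeta$ be the only point in the intersection of a decreasing sequence of closed disks. Since $|f'|_\zeta<1$ we have $f\ne T$, so $f$ has finitely many poles and fixed points in $K$; and $\{|f'|<1\}$ is an open neighborhood of $\zeta$. By compactness, some disk $B=\{|T-a|\le r\}$ of the sequence contains no pole and no fixed point of $f$ in $K$ and satisfies $|f'|<1$ on $B$. Expand $f=f(a)+\sum_{i\ge1}e_i(T-a)^i$ on $B$, so $|e_1|=|f'(a)|<1$, and put $\delta=|f(a)-a|$. The function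
\[
f-T=(f(a)-a)+(e_1-1)(T-a)+\sum_{i\ge2}e_i(T-a)^i
\]
has no zero in $B$, so (N) gives $|e_1-1|r<\delta$ and $|e_i|r^i<\delta$ for $i\ge2$. As $|e_1-1|=1$, we get $r<\delta$, and also $|e_1|r<\delta$. Hence $|T-a|_\zeta\le r<\delta$ and
\[
|T-f(a)|_\zeta=|T-f(a)|_{f(\zeta)}=|f-f(a)|_\zeta\le\max_{i\ge1}|e_i|r^i<\delta .
\]
The ultrametric inequality at $\zeta$ now gives $\delta=|f(a)-a|<\delta$, a contradiction.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Keep the notation of Section~\ref{sub:normal}, take $n$ and $\zeta\in\partial U$ from Proposition~\ref{prop:smallzeta}, and put $f=R^n=R_0^{qn}$. Suppose $\zeta$ is of type~I. Then $\zeta\in K$, since $\infty\in U$, and $\zeta$ is an attracting fixed point of $f$. By Lemma~\ref{lem:attract} a neighborhood of $\zeta$ converges to $\zeta$ under $f$; but this neighborhood meets $U$, whose points converge to $\infty$. So $\zeta\in\mathsf{H}$. By Lemma~\ref{lem:type} it is of type~II, and by Lemma~\ref{lem:reduction}(b) it has inseparable reduction for $f$. The point $\zeta$ lies in the closure of the immediate basin of the cycle but not in this basin, because it is periodic and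 is not a point of the cycle; so it lies in the boundary. Finally, $R_0$ has infinitely many attracting cycles by Proposition~\ref{prop:infinite}.
\end{proof}

\section{Counting attracting cycles}\label{sec:count}

\begin{lemma}\label{lem:critical}
Let $R\in K(T)$ have degree $d\ge2$. The immediate basins of distinct attracting cycles are disjoint. If $R$ is separable, it has at most $2d-2$ critical points.
\end{lemma}

\begin{proof}
Let $a$ lie in the immediate basins of cycles of lengths $q$ and $q'$, with $R^{qn}(a)\to z$ and $R^{q'n}(a)\to z'$. The sequence $R^{qq'n}(a)$ converges to both $z$ and $z'$, so $z=z'$ and the cycles coincide.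

Write $R=P/Q$ with $P,Q$ coprime and $W=P'Q-PQ'\ne0$. Since $R'=W/Q^2$ and $(1/R)'=-W/P^2$, every critical point in $K$, pole or not, is a zero of $W$. So there are finitely many critical points, and after a change of coordinate $\infty$ is not one of them. If $p_d,q_d$ are the coefficients of $T^d$ in $P$ and $Q$, the coefficient of $T^{2d-1}$ in $W$ is $dp_dq_d-dp_dq_d=0$, so $\deg W\le2d-2$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:equiv}]
The implication (2)$\Rightarrow$(3) is Theorem~\ref{thm:main}, and (3)$\Rightarrow$(1) is Proposition~\ref{prop:infinite}. For (1)$\Rightarrow$(2), infinitely many pairwise disjoint immediate basins cannot all contain one of the finitely many critical points (Lemma~\ref{lem:critical}).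
\end{proof}

\begin{proof}[Proof of Corollary~\ref{cor:count}]
If $R$ is inseparable, Lemma~\ref{lem:periodic} with $L=K$ gives infinitely many periodic points in $K$; every iterate of $R$ has zero derivative, so their cycles have multiplier $0$, and $R$ has infinitely many attracting cycles. So a map $R$ with finitely many attracting cycles is separable. By Theorem~\ref{thm:main} the immediate basin of each of its attracting cycles contains a critical point, and Lemma~\ref{lem:critical} gives the bound $2d-2$.

Let $R=T^2$ and $p\ne2$. The fixed points $0$ and $\infty$ have multiplier $0$. Any other periodic point $w$, of period $n$, satisfies $w^{2^n-1}=1$, so its multiplier is $2^nw^{2^n-1}=2^n$, of absolute value $1$. So there are exactly $2=2d-2$ attracting cycles.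
\end{proof}

\begin{thebibliography}{9}

\bibitem{BR}
Baker and Rumely, \emph{Potential Theory and Dynamics on the Berkovich Projective Line}.

\bibitem{Ben}
Benedetto, \emph{Dynamics in One Non-Archimedean Variable}.

\bibitem{RL}
Juan Rivera-Letelier, \emph{Locating critical points attracted to $p$-adic attracting cycles}, arXiv:2601.12163 (2026).

\end{thebibliography}
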